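# Prime dilates with random signs, and the critical Weyl factor for $\sum c_kf(kx)$

## 1. A sum of prime dilates with random signs

Let $f$ be a 1-periodic, square-integrable function of mean zero on $\mathbb R$, let $D$ be a finite set of positive integers, and let $(c_d)_{d\in D}$ be reals with $\sum_d c_d^2=1$. Put
$$F(x)=\sum_{d\in D}c_d f(dx).$$
Take all the primes $M_1,\dots,M_N$ in a dyadic interval $(X,2X]$, where no $M_i$ divides an element of $D$, and take signs $\varepsilon_i=\pm1$. The object on which everything turns is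
$$S(x)=\sum_{i=1}^N\varepsilon_iF(M_ix)=\sum_{i=1}^N\sum_{d\in D}\varepsilon_ic_d\,f(M_idx). \tag{1}$$

The integers $M_id$ are all different: $M_id=M_{i'}d'$ with $i\ne i'$ would force $M_i\mid d'$. So $S$ is again a linear combination of dilates $f(kx)$, with coefficient $\pm c_d$ at $k=M_id$. Choose the signs independently at random, each with probability $1/2$. Then, for fixed $x$,
$$\mathbb E\,S(x)^2=\sum_{i\le N}F(M_ix)^2 .$$
The right side is a sum of $N$ dilates of the single function $F^2$, whose mean is $\|F\|_2^2$. If a law of large numbers holds for these dilates, the sum is about $N\|F\|_2^2$ for most $x$, and then $|S(x)|$ is typically of order $\sqrt N\,\|F\|_2$ for most $x$. This holds even if $F$ itself is large only on a tiny set.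

**Example (a flat function).** Let $F(x)=\sqrt2\cos2\pi x$. Then $F^2=1+\cos4\pi x$ and $\sum_iF(M_ix)^2=N+\sum_i\cos4\pi M_ix$ has variance $N/2$. By Chebyshev it is at least $N/2$ outside a set of measure at most $(N/2)/(N/2)^2=2/N$.

**Example (a peaked model).** Replace $F^2$ by the Fejér kernel $K_R(x)=\sum_{|m|<R}(1-|m|/R)e^{2\pi imx}$ with $R\le X$. It has mean $1$. For $0<|x|\le\frac12$ we have $K_R(x)\le1/(R\sin^2\pi x)\le1/(4Rx^2)$, so $K_R<\frac12$ outside a set of measure at most $\sqrt{2/R}$: one copy is almost always small. Now add $N$ copies, $V(x)=\sum_iK_R(M_ix)$. The nonzero frequencies $M_im$, $0<|m|<R$, are distinct for distinct pairs $(i,m)$, because $M_im=M_{i'}m'$ with $i\neq i'$ would give $M_i\mid m'$ while $0<|m'|<R\le X<M_i$. Hence $V$ has variance $N\sum_{0<|m|<R}(1-|m|/R)^2\le2NR$, and $V\ge N/2$ outside a set of measure at most $2NR/(N/2)^2=8R/N$. Once $N$ is much larger than $R$, the peaks have been spread over the whole interval.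

The purpose of (1) is to turn divergence in $L^2$ into divergence almost everywhere. The price is that the index $d$ becomes $M_id$. If $\log M_i$ is small compared with the typical $\log d$, a weight that depends slowly on $\log k$ will not notice the change.

## 2. Series of dilates, Weyl factors, and two theorems

**Conventions.** Throughout, $f:\mathbb R\to\mathbb R$ is measurable with $f(x+1)=f(x)$, $\int_0^1f=0$ and $\int_0^1f^2<\infty$. We write $f\sim\sum_{j\ge1}(a_j\cos2\pi jx+b_j\sin2\pi jx)$. Norms $\|\cdot\|_p$ are on $[0,1]$, and $|E|$ is the Lebesgue measure of a set $E$. The letters $p$ (as an index of sums and products) and $M$ denote primes, and $\pi(y)$ counts the primes up to $y$. In weights, $\log x$ means $\max\{1,\log x\}$.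

**Definition.** For $\alpha\in(1/2,1)$, $C_\alpha$ is the class of such $f$ with $a_j,b_j=\mathcal O(j^{-\alpha})$. The standard example is $f(x)=\sum_{j\ge1}j^{-\alpha}\cos2\pi jx$; it is in $L^2$ because $2\alpha>1$.

The series under study is
$$\sum_{k=1}^\infty c_kf(kx) \tag{2}$$
with real $c_k$. The dilates $f(kx)$ are not orthogonal, so $\sum c_k^2<\infty$ need not suffice for convergence. One asks instead for $\sum c_k^2\,\omega(k)<\infty$ with a growing weight $\omega$, called a *Weyl factor*. Put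
$$\varphi(x)=\frac{x^{1-\alpha}}{\log x},\qquad W_K(k)=\exp\big(K\varphi(\log k)\big)=\exp\Big(\frac{K(\log k)^{1-\alpha}}{\log\log k}\Big).$$

The starting point is the following theorem, quoted from Christoph Aistleitner, Istvan Berkes, Kristian Seip, Michel Weber, "Convergence of series of dilated functions and spectral norms of GCD matrices", arXiv:1407.5403 (2014).

**Theorem 1 (known).** Let $f\in C_\alpha$ for some $\alpha\in(1/2,1)$. Then (2) converges in $L^2$ norm and almost everywhere provided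
$$\sum_{k\ge1}c_k^2\,W_K(k)<\infty,\qquad K=\frac3{1-\alpha}+\frac4{\sqrt{2\alpha-1}}. \tag{3}$$
Conversely, for every $\alpha\in(1/2,1)$ there are $f\in C_\alpha$ and $(c_k)$ such that (3) holds with $K$ replaced by $(1-\varepsilon)/(1-\alpha)$, for any $0<\varepsilon<1$, but (2) does not converge in $L^2$.

So (3) is optimal for norm convergence, up to the constant. For almost everywhere convergence it is also known that a Weyl factor of order at least $\exp\big(\hat K(\log\log k)^{1-\alpha}/(\log\log\log k)^\alpha\big)$ is in general necessary, for some $\hat K=\hat K(\alpha)>0$. This is far smaller than $W_K$, and the cited paper says: "we do not know whether (2) is optimal also for almost everywhere convergence", where its (2) is our (3). We therefore ask: for every $\alpha\in(1/2,1)$, are there $f\in C_\alpha$, $\hat K>0$ and $(c_k)$ with $\sum c_k^2W_{\hat K}(k)<\infty$ such that (2) diverges almost everywhere? The answer is yes.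

**Theorem A.** Let $\alpha\in(1/2,1)$ and let $f\in C_\alpha$ have $a_j\ge\kappa j^{-\alpha}$ for all $j\ge1$, with some $\kappa>0$ (e.g. $f(x)=\sum_{j\ge1}j^{-\alpha}\cos2\pi jx$). For every $0<\hat K<\frac1{1-\alpha}$ there is a real sequence $(c_k)$ with $\sum c_k^2W_{\hat K}(k)<\infty$ such that $\sup_n\big|\sum_{k\le n}c_kf(kx)\big|=\infty$ for a.e. $x$. In particular (2) diverges a.e.

The second theorem finds the exact constant. It needs one auxiliary function, which Section 7 explains.

**Theorem B (sharp constant).** For $t>0$ let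
$$\Theta(t)=\sup\Big\{2\sum_{a\ge0}x_ax_{a+1}-2t\sum_{a\ge0}a\,x_a^2:\ (x_a)_{a\ge0}\text{ finitely supported},\ \sum x_a^2=1\Big\},$$
$$I(\alpha)=\int_0^\infty u^{-\alpha}\Theta(u^\alpha)\,du,\qquad A(\alpha)=\Big(\frac2{1-\alpha}\Big)^{1-\alpha}\Big(\frac{I(\alpha)}\alpha\Big)^\alpha\in(0,\infty).$$

1. If $f\in C_\alpha$, $K>A(\alpha)$ and $\sum c_k^2W_K(k)<\infty$, then (2) converges a.e. and in $L^2$.
2. If $f\in C_\alpha$ and $a_j\ge\kappa j^{-\alpha}$ for all $j$ with some $\kappa>0$, then there is one sequence $(c_k)$ with $\sum c_k^2W_K(k)<\infty$ for **every** $K<A(\alpha)$, such that $\sup_n|\sum_{k\le n}c_kf(kx)|=\infty$ for a.e. $x$, and (2) also diverges in $L^2$.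

So the critical constant is exactly $A(\alpha)$, the same for norm and for a.e. convergence. The endpoint $K=A(\alpha)$ is not decided here.

**Textbook facts used.**

* *Shape of $\varphi$.* We have $\varphi'(x)=x^{-\alpha}\big(\frac{1-\alpha}{\log x}-\frac1{\log^2x}\big)>0$ and $\varphi''(x)\sim-\alpha(1-\alpha)x^{-\alpha-1}/\log x<0$ for large $x$. Fix $x_0=x_0(\alpha)\ge e$ such that $\varphi$ is increasing and concave on $[x_0,\infty)$.
* *Prime number theorem.* $\pi(x)\sim x/\log x$ and $\sum_{p\le x}\log p\sim x$. By partial summation, $\sum_{p\le x}p^{-\alpha}\sim\frac{x^{1-\alpha}}{(1-\alpha)\log x}$ and $\sum_{p>x}p^{-2\alpha}\le C\frac{x^{1-2\alpha}}{\log x}$.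
* *Hausdorff–Young.* If $1<q'\le2$, $\frac1q+\frac1{q'}=1$, and the Fourier coefficients of a function in $L^2[0,1]$ lie in $\ell^{q'}$, then the function is in $L^q$.
* *Paley–Zygmund.* If $Z\ge0$ and $0<\mathbb EZ^2<\infty$, then $\mathbb EZ\le\frac12\mathbb EZ+(\mathbb EZ^2)^{1/2}\,\mathbb P(Z\ge\frac12\mathbb EZ)^{1/2}$ by Cauchy–Schwarz, so $\mathbb P(Z\ge\frac12\mathbb EZ)\ge\frac{(\mathbb EZ)^2}{4\,\mathbb EZ^2}$.
* *Hoeffding's lemma.* If $Y$ takes values in an interval of length $b$, then $\mathbb Ee^{s(Y-\mathbb EY)}\le e^{s^2b^2/8}$ for real $s$.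

## 3. Gram matrices of dilates: two functions, four functions, $2^{\pi(y)}$ functions

Take $f(x)=\sum_jj^{-\alpha}\cos2\pi jx$. The solutions of $ki=k'j$ are $i=nk'/(k,k')$, $j=nk/(k,k')$ with $n\ge1$, so
$$\int_0^1f(kx)f(k'x)\,dx=\frac12\sum_{ki=k'j}(ij)^{-\alpha}=\frac{\zeta(2\alpha)}2\cdot\frac{(k,k')^{2\alpha}}{(kk')^\alpha}. \tag{4}$$

*Two dilates.* For $D=\{1,p\}$ and $c_1=c_p=1/\sqrt2$, (4) gives $\|F\|_2^2=\frac{\zeta(2\alpha)}2(1+p^{-\alpha})$.

*Four dilates.* For $D=\{1,2,3,6\}$ the Gram matrix is $\frac{\zeta(2\alpha)}2$ times the tensor product of $\begin{pmatrix}1&2^{-\alpha}\\2^{-\alpha}&1\end{pmatrix}$ and $\begin{pmatrix}1&3^{-\alpha}\\3^{-\alpha}&1\end{pmatrix}$, since $(k,k')^{2\alpha}(kk')^{-\alpha}=\prod_pp^{-\alpha|a_p-b_p|}$ when $k=\prod p^{a_p}$, $k'=\prod p^{b_p}$. With all $c_d=\frac12$ we get $\|F\|_2^2=\frac{\zeta(2\alpha)}2(1+2^{-\alpha})(1+3^{-\alpha})$.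

*All divisors of a primorial.* For $n=\prod_{p\le y}p$, $D=\{d:d\mid n\}$ and $c_d=2^{-\pi(y)/2}$, the same tensor structure gives
$$\|F\|_2^2=\frac{\zeta(2\alpha)}2\prod_{p\le y}(1+p^{-\alpha})=\exp\Big(\frac{(1+o(1))\,y^{1-\alpha}}{(1-\alpha)\log y}\Big).$$
All indices satisfy $\log d\le\log n\sim y$, so $W_{\hat K}(d)\le\exp\big((\hat K+o(1))y^{1-\alpha}/\log y\big)$. If $\hat K<\frac1{1-\alpha}$, the norm beats the Weyl factor. That is the mechanism of $L^2$ divergence.

## 4. A large norm on a small set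

**One copy per block.** The natural first attempt at a.e. divergence is to take $y_l\to\infty$ rapidly, let $F_l$ be the sum above with $y=y_l$, and use blocks $T_l(x)=\lambda_lF_l(M_lx)$ with one prime $M_l$ each to keep the blocks apart. One can choose $\lambda_l$ so that the weighted sums of squares converge while $\|T_l\|_2\to\infty$, which destroys $L^2$ convergence. For a.e. divergence we need $|T_l(x)|$ to be large for a.e. $x$ and infinitely many $l$, and here the argument stops, because a large norm alone gives no such thing. For instance, $T_l=l\sqrt{K_{R_l}}$ with the Fejér kernel and $R_l=l^8$ has $\|T_l\|_2=l$, yet $T_l(x)^2\le l^2/(4R_lx^2)\to0$ for $0<|x|\le\frac12$.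

What do we know about the size of $\{F^2\ge\frac12\|F\|_2^2\}$? If $f\in L^q$ with $q>2$, Hölder's inequality gives
$$\tfrac12\|F\|_2^2\le\int_{F^2\ge\frac12\|F\|_2^2}F^2\le\|F\|_q^2\,\big|\{F^2\ge\tfrac12\|F\|_2^2\}\big|^{1-2/q}.$$
The cheap bound is $\|F\|_q\le\sum|c_d|\,\|f\|_q\le|D|^{1/2}\|f\|_q$, with $|D|=2^{\pi(y)}$. So we know only that the set has measure at least $e^{-Cy/\log y}$. For rapidly growing $y_l$ these lower bounds are summable, and no Borel–Cantelli argument can start.

**Many copies, but which dilations?** The same bound suggests the cure: use more than $e^{Cy/\log y}$ copies $F(M_ix)$, as in Section 1. If the $M_i$ are chosen lacunary, $M_{i+1}\ge2M_i$, to make the copies nearly independent, then $\log M_N\ge(N-1)\log2$. The Weyl factor at the last indices is then at least $\exp(cN^{1-\alpha}/\log N)$, and for $N\ge e^{Cy/\log y}$ this is incomparably larger than $\|F\|_2^2=e^{O(y^{1-\alpha}/\log y)}$. The dilations have to be packed densely, so that $\log N$ is almost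 as large as $\log M_N$. All the primes in $(X,2X]$ do this. With
$$X(y)=\exp\big(y/\sqrt{\log y}\big)\qquad(y\ge3)$$
we have $\log N\sim y/\sqrt{\log y}$ by the prime number theorem, and
$$\log|D|=O\Big(\frac y{\log y}\Big)\ \ll\ \log N\sim\log X=\frac y{\sqrt{\log y}}\ \ll\ y .$$
There are enough copies to fill the interval, and $\log M_i=o(y)$ leaves the Weyl factor alone.

**The variance of $F^2$ may be infinite.** A law of large numbers for $\sum_iF(M_ix)^2$ via variances needs $F^2\in L^2$. This fails in general. For $f=\sum j^{-\alpha}\cos2\pi jx$ the complex Fourier coefficients are $\frac12|j|^{-\alpha}$, so for $m\ge2$ the $m$-th coefficient of $f^2$ is at least $\frac14\sum_{0<j<m}j^{-\alpha}(m-j)^{-\alpha}\ge\frac14(m-1)m^{-2\alpha}\ge\frac18m^{1-2\alpha}$. These are not square-summable when $\alpha\le3/4$. So $F^2$ has to be truncated.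

**Collisions of frequencies.** In the Fejér model the frequencies $M_im$ were distinct. In general the frequency $\nu=M_1M_2$ is reached from $m=M_2$ dilated by $M_1$ and from $m=M_1$ dilated by $M_2$. The repair is arithmetic: $m$ has at most $\log|m|/\log X$ prime divisors exceeding $X$, so collisions are rare unless $m$ is enormous, and a modulus-of-continuity estimate shows that the truncated function has little Fourier mass at enormous $m$.

## 5. The transfer from norm to almost everywhere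

**Proposition 1.** Let $f\in C_\alpha$. Suppose $y_l\to\infty$ and for each $l$ there are: a finite set $D_l\subset\mathbb N$; reals $(c_d^{(l)})_{d\in D_l}$ with $\sum_d(c_d^{(l)})^2=1$; a function $w_l:\mathbb N\to[1,\infty)$; and a number $\Omega_l$, such that, with $X_l=X(y_l)$ and $F_l(x)=\sum_{d\in D_l}c_d^{(l)}f(dx)$,

* (i) $\log|D_l|\le y_l/(\log y_l)^{2/3}$, $\max D_l\le e^{y_l^2}$, and no prime in $(X_l,2X_l]$ divides an element of $D_l$;
* (ii) $\sum_d(c_d^{(l)})^2w_l(Md)\le\Omega_l$ for every prime $M\in(X_l,2X_l]$;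
* (iii) $\|F_l\|_2^2/\Omega_l\to\infty$.

Then, after passing to a subsequence of $l$'s, there are disjoint finite sets $\mathcal B_l\subset\mathbb N$ with $\max\mathcal B_l<\min\mathcal B_{l+1}$ and a real sequence $(c_k)$ supported on $\bigcup\mathcal B_l$ with $\sum_l\sum_{k\in\mathcal B_l}c_k^2w_l(k)<\infty$, such that $\sup_n|\sum_{k\le n}c_kf(kx)|=\infty$ for a.e. $x$, and (2) diverges in $L^2$.

*Proof.* In Steps 1–3 we fix a large $l$ and drop it from the notation. Constants $C,C_1,C_2,\dots$ depend only on $f$, $\alpha$ and the exponent $q$ fixed below. Since $w\ge1$ and $\sum c_d^2=1$, we have $\Omega\ge1$, so by (iii) we may assume $\|F\|_2\ge1$. Let $M_1,\dots,M_N$ be all the primes in $(X,2X]$.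

**Step 1. Truncation.** *This step replaces $F^2$ by a bounded function that keeps half of its mean.* Fix $q\in(2,\frac1{1-\alpha})$, a nonempty interval since $\alpha>\frac12$, and let $q'=q/(q-1)$. Then $1/q'=1-1/q<\alpha$, so $q'\alpha>1$, the Fourier coefficients of $f$ lie in $\ell^{q'}$, and $f\in L^q$ by Hausdorff–Young. By Cauchy–Schwarz $\sum|c_d|\le|D|^{1/2}$, and $f(d\,\cdot)$ has the same $L^q$ norm as $f$, so $\|F\|_q\le|D|^{1/2}\|f\|_q$. Define $B>0$ by $B^{q/2-1}=2|D|^{q/2}\|f\|_q^q$ and put $G=\min(F^2,B)$. Where $F^2>B$ we have $F^2=|F|^q|F|^{2-q}\le B^{1-q/2}|F|^q$, hence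
$$\int_{F^2>B}F^2\le B^{1-q/2}\int_0^1|F|^q\le B^{1-q/2}|D|^{q/2}\|f\|_q^q=\tfrac12\le\tfrac12\|F\|_2^2 .$$
Therefore
$$\int_0^1G\ \ge\int_{F^2\le B}F^2\ \ge\ \tfrac12\|F\|_2^2\ \ge\ \tfrac12,\qquad \log B\le C\big(1+y/(\log y)^{2/3}\big), \tag{5}$$
the second bound by (i).

**Step 2. Fourier mass of $G$ at high frequencies.** *This step bounds $\sum|g(m)|^2(1+\log|m|)$, where $g(m)$ are the complex Fourier coefficients of $G$; the weight $1+\log|m|$ will bound the number of collisions.* Let $\sigma=\alpha-\frac12>0$. By Parseval, for all real $h$,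
$$\|f(\cdot+h)-f\|_2^2=\tfrac12\sum_j(a_j^2+b_j^2)\,4\sin^2(\pi jh)\le C\sum_jj^{-2\alpha}\min(1,j^2h^2)\le C_1^2|h|^{2\sigma}.$$
For the last inequality with $0<|h|\le1$: the $j\le1/|h|$ contribute at most $h^2\sum_{j\le1/|h|}j^{2-2\alpha}\le C|h|^{2\alpha-1}$, and the $j>1/|h|$ contribute at most $C|h|^{2\alpha-1}$. For $|h|>1$ the sum is at most $\zeta(2\alpha)$. Since $\|f(d(\cdot+h))-f(d\,\cdot)\|_2=\|f(\cdot+dh)-f\|_2$,
$$\|F(\cdot+h)-F\|_2\le\sum_d|c_d|\,C_1|dh|^\sigma\le|D|^{1/2}C_1e^{\sigma y^2}|h|^\sigma\le e^{Cy^2}|h|^\sigma .$$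
The function $u\mapsto\min(u^2,B)$ has Lipschitz constant $2\sqrt B$, and $2\sqrt B\le e^{Cy^2}$ by (5). So
$$\|G(\cdot+h)-G\|_2\le e^{C_2y^2}|h|^\sigma .$$
Now $\|G(\cdot+h)-G\|_2^2=\sum_m|g(m)|^24\sin^2(\pi mh)$. For $R\ge1$ take $h=1/(4R)$. If $R\le|m|<2R$, then $\pi|m|h\in[\frac\pi4,\frac\pi2)$ and $\sin^2(\pi mh)\ge\frac12$. Hence
$$\sum_{R\le|m|<2R}|g(m)|^2\le\tfrac12e^{2C_2y^2}(4R)^{-2\sigma}\le e^{2C_2y^2}R^{-2\sigma}.$$
If $R\ge R_0:=\exp(2C_2y^2/\sigma)$, then $e^{2C_2y^2}=R_0^\sigma\le R^\sigma$ and the right side is at most $R^{-\sigma}$. Use this for $R=2^sR_0$, $s\ge0$. For $0<|m|<R_0$ use $\sum_m|g(m)|^2=\|G\|_2^2\le B^2$. With the true logarithm,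
$$\sum_{m\ne0}|g(m)|^2(1+\log|m|)\le(1+\log R_0)B^2+\sum_{s\ge0}(2^sR_0)^{-\sigma}\big(1+\log(2^{s+1}R_0)\big)\le C_3y^2(B^2+1), \tag{6}$$
because $\log R_0=2C_2y^2/\sigma$, $R_0^{-\sigma}\le1$ and $\sum_s2^{-s\sigma}(1+s)<\infty$.

**Step 3. Law of large numbers.** *This step shows that $\sum_iF(M_ix)^2\ge\frac14N\|F\|_2^2$ for most $x$.* Let $V(x)=\sum_{i\le N}G(M_ix)$; its mean is $N\int G$. The $\nu$-th Fourier coefficient of $G(M_ix)$ is $g(\nu/M_i)$ if $M_i\mid\nu$ and $0$ otherwise, so that of $V$ is $\sum_{i:\,M_i\mid\nu}g(\nu/M_i)$. Let $\nu\ne0$ and $\nu=M_im$. If $i'\ne i$ and $M_{i'}\mid\nu$, then $M_{i'}\mid m$. Since $m$ has at most $\log|m|/\log X\le\log|m|$ prime divisors exceeding $X$ (note $\log X\ge1$), the number of $i'$ with $M_{i'}\mid\nu$ is at most $1+\log|m|$. By Cauchy–Schwarz and (6),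
$$\int_0^1\Big|V-N\!\int G\Big|^2=\sum_{\nu\ne0}\Big|\sum_{M_i\mid\nu}g(\nu/M_i)\Big|^2\le\sum_{i\le N}\sum_{m\ne0}|g(m)|^2(1+\log|m|)\le NC_3y^2(B^2+1).$$
Let $E=\{x\in[0,1]:V(x)<\frac12N\int G\}$. By Chebyshev and $\int G\ge\frac12$,
$$|E|\le\frac{NC_3y^2(B^2+1)}{(\frac12N\int G)^2}\le\frac{16\,C_3y^2(B^2+1)}N .$$
By (5), $\log\big(y^2(B^2+1)\big)=O\big(y/(\log y)^{2/3}\big)=o(\log N)$, so $|E|\to0$ as $l\to\infty$. For $x\notin E$, by (5),
$$\sum_{i\le N}F(M_ix)^2\ge V(x)\ge\tfrac12N\int G\ge\tfrac14N\|F\|_2^2 . \tag{7}$$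

**Step 4. The coefficients.** *This step places the sums (1) in consecutive blocks and checks the weighted sum.* Write the index $l$ again. Choosing the terms one after another, pass to a subsequence, relabelled $l=1,2,\dots$, with
$$|E_l|\le l^{-2},\qquad\|F_l\|_2^2\ge l^4\Omega_l,\qquad X_{l+1}\ge2X_l\max D_l .$$
Let $\mathcal B_l=\{M_{l,i}d:\ i\le N_l,\ d\in D_l\}\subset(X_l,\,2X_l\max D_l]$. These blocks are disjoint and consecutive. By (i) and the remark after (1), each $k\in\mathcal B_l$ has exactly one representation $k=M_{l,i}d$. Put $\lambda_l^2=1/(l^2N_l\Omega_l)$, let $\varepsilon_{l,i}=\pm1$ be independent random signs, and set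
$$c_k=\lambda_l\varepsilon_{l,i}c_d^{(l)}\quad\text{for }k=M_{l,i}d\in\mathcal B_l,\qquad c_k=0\text{ otherwise}.$$
By (ii), for every choice of signs,
$$\sum_{k\in\mathcal B_l}c_k^2w_l(k)=\lambda_l^2\sum_{i\le N_l}\sum_d(c_d^{(l)})^2w_l(M_{l,i}d)\le\lambda_l^2N_l\Omega_l=l^{-2}.$$
In increasing order the indices with different $i$ are interleaved inside $\mathcal B_l$. This does no harm, since we use only whole blocks:
$$T_l(x)=\sum_{k\in\mathcal B_l}c_kf(kx)=\lambda_l\sum_{i\le N_l}\varepsilon_{l,i}F_l(M_{l,i}x)$$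
is a difference of two partial sums of (2).

**Step 5. Almost everywhere divergence.** *This step shows that the $T_l$ are large infinitely often at almost every $x$.* For fixed reals $z_i$, not all $0$, the variable $Z=(\sum\varepsilon_iz_i)^2$ has $\mathbb EZ=\sum z_i^2$ and $\mathbb EZ^2=3(\sum z_i^2)^2-2\sum z_i^4\le3(\mathbb EZ)^2$, so $\mathbb P(Z\ge\frac12\mathbb EZ)\ge\frac1{12}$ by Paley–Zygmund. Apply this with $z_i=\lambda_lF_l(M_{l,i}x)$ and $x\notin E_l$. By (7), with probability at least $\frac1{12}$,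
$$|T_l(x)|^2\ge\tfrac12\lambda_l^2\cdot\tfrac14N_l\|F_l\|_2^2=\frac{\|F_l\|_2^2}{8\,l^2\Omega_l}\ge\frac{l^2}8 . \tag{8}$$
Since $\sum|E_l|<\infty$, almost every $x$ lies in only finitely many $E_l$. Fix such an $x$. The events (8) for different $l$ depend on different signs, so they are independent, and for all large $l$ they have probability at least $\frac1{12}$. By the second Borel–Cantelli lemma, almost surely (8) holds for infinitely many $l$. By Fubini, for almost every choice of signs, (8) holds for infinitely many $l$ at almost every $x$. Fix one such choice. At almost every $x$ differences of partial sums of (2) are then unbounded, so $\sup_n|\sum_{k\le n}c_kf(kx)|=\infty$.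

**Step 6. Divergence in $L^2$.** *This step shows that, for the same signs, the norms $\|T_l\|_2$ are unbounded.* Suppose $\|T_l\|_2\le C'$ for all $l$. Then $|\{x:|T_l(x)|^2\ge l^2/8\}|\le8C'^2/l^2$ by Chebyshev, and these measures are summable. By the first Borel–Cantelli lemma almost every $x$ would satisfy (8) for only finitely many $l$, a contradiction. So the partial sums of (2) are unbounded in $L^2$, and (2) diverges in $L^2$. $\square$

## 6. Square-free divisors: proof of Theorem A

Let $y$ be large, $n=\prod_{p\le y}p$, $D=\{d:d\mid n\}$ and $c_d=2^{-\pi(y)/2}$, as in Section 3; now $f$ is any function as in Theorem A. We check the hypotheses of Proposition 1 with $w_l=W_{\hat K}$, which is at least $1$.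

**Step 1. Condition (i).** *This step compares the sizes.* We have $\sum c_d^2=1$ and $\log|D|=\pi(y)\log2=O(y/\log y)$, which is below $y/(\log y)^{2/3}$ for large $y$. Also $\log\max D=\log n\sim y\le y^2$. Finally $X(y)>y$ for large $y$, so no prime in $(X,2X]$ divides $n$.

**Step 2. Norm.** *This step repeats the computation of Section 3 as a lower bound.* The $m$-th cosine coefficient of $F$ is $\sum_{dj=m}c_da_j$. Since $c_d>0$ and $a_j\ge\kappa j^{-\alpha}$, it is at least
$$\kappa\sum_{dj=m,\ j\mid n}c_dj^{-\alpha}\ge0 .$$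
For $m=\prod_{p\le y}p^{e_p}$ with $e_p\in\{0,1,2\}$, the exponent $e_p$ splits as a part in $\{0,1\}$ from $d$ and a part in $\{0,1\}$ from $j$. So the last sum is $2^{-\pi(y)/2}\prod_ph_p(e_p)$ with $h_p(0)=1$, $h_p(1)=1+p^{-\alpha}$, $h_p(2)=p^{-\alpha}$. By Parseval,
$$\|F\|_2^2\ge\frac{\kappa^2}2\prod_{p\le y}\tfrac12\big(1+(1+p^{-\alpha})^2+p^{-2\alpha}\big)=\frac{\kappa^2}2\prod_{p\le y}\big(1+p^{-\alpha}+p^{-2\alpha}\big)\ge\frac{\kappa^2}2\prod_{p\le y}(1+p^{-\alpha}).$$
Since $\log(1+p^{-\alpha})=p^{-\alpha}+O(p^{-2\alpha})$ and $\sum_pp^{-2\alpha}<\infty$,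
$$\|F\|_2^2\ge\exp\Big(\frac{(1+o(1))\,y^{1-\alpha}}{(1-\alpha)\log y}\Big).$$

**Step 3. Weyl factor.** *This step finds $\Omega$ and uses $\log M=o(y)$.* For $M\in(X,2X]$ and $d\in D$ we have $\log X\le\log Md\le\log2X+(1+o(1))y=(1+o(1))y$, and $\log X\ge x_0$ for large $y$. Since $\varphi$ is increasing on $[x_0,\infty)$,
$$W_{\hat K}(Md)\le\Omega:=\exp\Big((\hat K+o(1))\frac{y^{1-\alpha}}{\log y}\Big),$$
which gives (ii). As $\hat K<\frac1{1-\alpha}$, $\|F\|_2^2/\Omega\to\infty$ as $y\to\infty$, which is (iii). Proposition 1, with any $y_l\to\infty$, proves Theorem A. $\square$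

The function $f(x)=\sum j^{-\alpha}\cos2\pi jx$ is in $C_\alpha$ and satisfies the hypothesis with $\kappa=1$. So for every $\alpha\in(1/2,1)$ condition (3) is optimal, up to the value of the constant, also for a.e. convergence.

## 7. One prime at a time: the function $\Theta$ and the constant $A(\alpha)$

To find the best constant, let the coefficients be $c_d=\prod_px_{a_p}^{(p)}$ for $d=\prod p^{a_p}$, with a unit vector $x^{(p)}$ for each prime. We shall see in Section 8 that the prime $p$ contributes about $p^{-\alpha}\cdot2\sum_ax_ax_{a+1}$ to $\log\|F\|_2^2$, and $\log p\cdot\sum_aa\,x_a^2$ to the mean of $\log d$ under the weights $c_d^2$. A large norm at a given size of $\log d$ is a constrained maximum, and $\Theta(t)$ is the one-prime problem with a Lagrange multiplier $t$.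

**Example.** For vectors supported on $\{0,1\}$ the form in the definition of $\Theta$ has matrix $\begin{pmatrix}0&1\\1&-2t\end{pmatrix}$, with largest eigenvalue $\sqrt{1+t^2}-t$. So $\Theta(t)\ge\sqrt{1+t^2}-t$; for instance $\Theta(1)\ge\sqrt2-1$. The vector $(1,1)/\sqrt2$, used in Section 6, gives $\Theta(t)\ge1-t$.

**Properties of $\Theta$.** For each fixed $(x_a)$ the form is an affine nonincreasing function of $t$, and its value is at most $2$ by $2x_ax_{a+1}\le x_a^2+x_{a+1}^2$. The vector $(1,0,0,\dots)$ gives the value $0$. Hence $0\le\Theta\le2$ and $\Theta$ is convex, nonincreasing, and continuous on $(0,\infty)$. The vector $(\cos\theta,\sin\theta,0,\dots)$ gives $\sin2\theta-2t\sin^2\theta>0$ for small $\theta>0$, so $\Theta(t)>0$. For $t\ge1$,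
$$2x_0x_1\le\tfrac1tx_0^2+tx_1^2\quad\text{and}\quad2x_ax_{a+1}\le x_a^2+x_{a+1}^2\quad(a\ge1)$$
bound the form by $\frac1tx_0^2+(t+1-2t)x_1^2+\sum_{a\ge2}(2-2ta)x_a^2\le\frac1tx_0^2$. So
$$\Theta(t)\le1/t\qquad(t\ge1).$$
The integrand $u^{-\alpha}\Theta(u^\alpha)$ of $I(\alpha)$ is therefore positive, at most $2u^{-\alpha}$ for $u\le1$ and at most $u^{-2\alpha}$ for $u\ge1$. As $\alpha<1<2\alpha$, $0<I(\alpha)<\infty$.

**A minimum.** For $I>0$,
$$\min_{y>0}\big(Iy^{1-\alpha}+2y^{-\alpha}\big)=\Big(\frac2{1-\alpha}\Big)^{1-\alpha}\Big(\frac I\alpha\Big)^\alpha,\quad\text{attained at }y=\frac{2\alpha}{(1-\alpha)I}. \tag{9}$$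
Indeed the derivative $y^{-\alpha-1}\big((1-\alpha)Iy-2\alpha\big)$ changes sign from minus to plus at this $y$, and there the value is $y^{-\alpha}(Iy+2)=\frac2{1-\alpha}\big(\frac{(1-\alpha)I}{2\alpha}\big)^\alpha$. So $A(\alpha)$ is the minimum (9) with $I=I(\alpha)$.

**Remark.** $A(\alpha)\ge2^{1-\alpha}/(1-\alpha)$, so the range in Theorem A stops short of the critical constant. For $\lambda>0$ the substitution $v=\lambda^{1/\alpha}u$ and $\Theta(t)\ge1-t$ give
$$\lambda^{1-1/\alpha}I(\alpha)=\int_0^\infty u^{-\alpha}\Theta(\lambda u^\alpha)\,du\ge\int_0^1(u^{-\alpha}-\lambda)\,du=\frac1{1-\alpha}-\lambda .$$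
With $y=2\lambda^{-1/\alpha}$ this says $I(\alpha)y^{1-\alpha}+2y^{-\alpha}=2^{1-\alpha}\big(\lambda^{1-1/\alpha}I(\alpha)+\lambda\big)\ge2^{1-\alpha}/(1-\alpha)$, and $y$ takes every positive value.

**Sums over primes as integrals.** For continuous $h$ on $[\eta,U]\subset(0,\infty)$,
$$\sum_{\eta y<p\le Uy}h(p/y)=\frac y{\log y}\Big(\int_\eta^Uh\,du+o(1)\Big)\qquad(y\to\infty). \tag{10}$$
By the prime number theorem $\pi(by)-\pi(ay)=\frac y{\log y}(b-a+o(1))$ for fixed $0<a<b$. This is (10) for step functions, and continuous functions on $[\eta,U]$ are uniform limits of step functions.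

## 8. Divergence for $K<A(\alpha)$: proof of Theorem B, part 2

Fix $0<K<A(\alpha)$.

**Step 1. Choice of local vectors.** *This step produces, for each $u=p/y$, a near-optimal unit vector that depends continuously on $u$.* Let $0<\eta<U<\infty$ and let $H\ge2$ be an integer. For $u\in[\eta,U]$ let $\Theta_H(u^\alpha)$ be the largest eigenvalue of the $H\times H$ symmetric tridiagonal matrix with diagonal entries $-2u^\alpha a$ ($0\le a<H$) and off-diagonal entries $1$. This is the maximum in the definition of $\Theta(u^\alpha)$ over unit vectors supported on $\{0,\dots,H-1\}$. After adding a multiple of the identity the matrix is nonnegative and irreducible, so by Perron–Frobenius the eigenvalue is simple, with a unique positive unit eigenvector $x^{(u)}=(x_a^{(u)})_{0\le a<H}$. It is continuous in $u$: if $u_n\to u$, every limit point of $x^{(u_n)}$ is a nonnegative unit eigenvector for the largest eigenvalue at $u$ (which is continuous in $u$), so it equals $x^{(u)}$. Put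
$$h(u)=2\sum_{a\le H-2}x_a^{(u)}x_{a+1}^{(u)}\le2,\qquad m(u)=\sum_aa\,(x_a^{(u)})^2>0,\qquad h(u)=\Theta_H(u^\alpha)+2u^\alpha m(u),$$
$$P=\int_\eta^Uu^{-\alpha}h(u)\,du,\qquad J=\int_\eta^Um(u)\,du>0,\qquad I'=\int_\eta^Uu^{-\alpha}\Theta_H(u^\alpha)\,du .$$
Then $P=I'+2J$. Since $H\ge2$, the vector $(\cos\theta,\sin\theta,0,\dots)$ of Section 7 is allowed, so $\Theta_H>0$ and $I'>0$. By (9) with $I=I'$ and $y=1/J$,
$$\frac P{J^{1-\alpha}}=I'J^{\alpha-1}+2J^\alpha\ge\Big(\frac2{1-\alpha}\Big)^{1-\alpha}\Big(\frac{I'}\alpha\Big)^\alpha . \tag{11}$$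
Since $\Theta$ is defined by finitely supported vectors, $\Theta_H\uparrow\Theta$ as $H\to\infty$. By monotone convergence $I'\to I(\alpha)$ as $H\to\infty$, $\eta\to0$, $U\to\infty$, and the right side of (11) tends to $A(\alpha)$. So we can fix $H,\eta,U$ with
$$K<P/J^{1-\alpha}.$$

**Step 2. The sum $F$ and condition (i).** *This step defines $D$ and $c_d$.* For large $y$ let $\mathcal P$ be the set of primes in $(\eta y,Uy]$, and
$$D=\Big\{\prod_{p\in\mathcal P}p^{a_p}:0\le a_p<H\Big\},\qquad c_d=\prod_{p\in\mathcal P}x_{a_p}^{(p/y)}\quad\text{for }d=\prod_{p\in\mathcal P}p^{a_p}.$$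
Then $\sum c_d^2=\prod_p\sum_a(x_a^{(p/y)})^2=1$. Moreover $\log|D|\le\pi(Uy)\log H=O(y/\log y)$, $\log\max D\le(H-1)\sum_{p\le Uy}\log p=O(y)$, and $X(y)>Uy$ for large $y$. So (i) holds for large $y$.

**Step 3. Norm.** *This step shows $\log\|F\|_2^2\ge(P+o(1))y^{1-\alpha}/\log y$.* As in Section 6, restrict $j$ to divisors of $\prod_{p\in\mathcal P}p$. For $m=\prod_{p\in\mathcal P}p^{e_p}$, $0\le e_p\le H$, the $m$-th cosine coefficient of $F$ is at least $\kappa\prod_p\big(x_{e_p}^{(p/y)}+p^{-\alpha}x_{e_p-1}^{(p/y)}\big)$, with $x_{-1}=x_H=0$. Hence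
$$\|F\|_2^2\ge\frac{\kappa^2}2\prod_{p\in\mathcal P}\sum_{e=0}^H\big(x_e^{(p/y)}+p^{-\alpha}x_{e-1}^{(p/y)}\big)^2=\frac{\kappa^2}2\prod_{p\in\mathcal P}\big(1+p^{-\alpha}h(p/y)+p^{-2\alpha}\big)\ge\frac{\kappa^2}2\prod_{p\in\mathcal P}\big(1+p^{-\alpha}h(p/y)\big).$$
Since $0\le h\le2$ and $\sum_pp^{-2\alpha}<\infty$, the logarithm of the last product is $\sum_{p\in\mathcal P}p^{-\alpha}h(p/y)+O(1)$. By (10) applied to $u^{-\alpha}h(u)$, $\sum_{p\in\mathcal P}p^{-\alpha}h(p/y)=y^{-\alpha}\cdot\frac y{\log y}(P+o(1))$. This is the claim.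

**Step 4. Weyl factor.** *This step shows that the weighted sum sees the mean of $\log d$, not its maximum.* View $d$ as random with probabilities $c_d^2$. Then the exponents $a_p$ are independent with $\mathbb Ea_p=m(p/y)$. Since $\log p=\log y+O(1)$ for $p\in\mathcal P$, (10) gives
$$L:=\mathbb E\log d=\sum_{p\in\mathcal P}m(p/y)\log p\sim Jy .$$
Let $\ell=L+\log2X$; since $\log X=o(y)$, also $\ell\sim Jy$. Let $M\in(X,2X]$ be prime. For large $y$, $\log X\ge x_0$, so by monotonicity and then concavity of $\varphi$ on $[x_0,\infty)$,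
$$\varphi(\log Md)\le\varphi(\log2X+\log d)\le\varphi(\ell)+\varphi'(\ell)(\log d-L).$$
Put $s=K\varphi'(\ell)$. The formula for $\varphi'$ gives $0\le s\le K\ell^{-\alpha}/\log\ell$. The variables $a_p\log p$ are independent with values in $[0,(H-1)\log p]$, so by Hoeffding's lemma
$$\sum_dc_d^2W_K(Md)\le e^{K\varphi(\ell)}\,\mathbb Ee^{s(\log d-L)}\le e^{K\varphi(\ell)}\exp\Big(\frac{s^2H^2}8\sum_{p\in\mathcal P}\log^2p\Big)\le2e^{K\varphi(\ell)}=:\Omega$$
for large $y$. Indeed $\sum_{p\le Uy}\log^2p=O(y\log y)$, so the last exponent is $O\big(y^{-2\alpha}(\log y)^{-2}\cdot y\log y\big)=O(y^{1-2\alpha}/\log y)\to0$. This is (ii), and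
$$\log\Omega=(K+o(1))\frac{J^{1-\alpha}y^{1-\alpha}}{\log y}.$$
As $KJ^{1-\alpha}<P$, Step 3 gives $\|F\|_2^2/\Omega\to\infty$ as $y\to\infty$.

**Step 5. One sequence for all $K<A(\alpha)$.** *This step lets $K$ vary with the block.* Take $0<K_l\uparrow A(\alpha)$ with $K_l<A(\alpha)$ and corresponding $H_l,\eta_l,U_l$. Then choose $y_l\ge l$ so large that (i) holds, (ii) holds with $w_l=W_{K_l}$, and $\|F_l\|_2^2/\Omega_l\ge l$. Proposition 1 applies, and after its passage to a subsequence the $K_l$ still increase to $A(\alpha)$. It gives $(c_k)$ with $\sum_l\sum_{k\in\mathcal B_l}c_k^2W_{K_l}(k)<\infty$, with a.e. unbounded partial sums and divergence in $L^2$. For fixed $K<A(\alpha)$, all but finitely many of the (finite) blocks have $K_l\ge K$, so $\sum c_k^2W_K(k)<\infty$. This proves part 2. $\square$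

## 9. The norm bound

**Lemma 2.** Let $f\in C_\alpha$. For $c$ supported on $\{k\le e^L\}$, $\|\sum c_kf(kx)\|_2^2\le\Lambda(L)\sum c_k^2$, where $\log\Lambda(L)\le(A(\alpha)+o(1))L^{1-\alpha}/\log L$ as $L\to\infty$.

*Proof.*

**Step 1. Reduction to a product over primes.** *This step trades the restriction $k\le e^L$ for a weight $k^{-\tau}$, which is multiplicative.* Let $|a_j|,|b_j|\le C_0j^{-\alpha}$. The $m$-th cosine and sine coefficients of $\sum c_kf(kx)$ are at most $C_0\sum_{kj=m}|c_k|j^{-\alpha}$ in absolute value, so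
$$\Big\|\sum c_kf(kx)\Big\|_2^2\le C_0^2\sum_m\Big(\sum_{kj=m}|c_k|j^{-\alpha}\Big)^2=C_0^2\,\zeta(2\alpha)\sum_{k,k'}|c_kc_{k'}|\frac{(k,k')^{2\alpha}}{(kk')^\alpha},$$
the equality by the computation in (4). Let $\tau>0$. On the support of $c$ we have $1\le e^{2\tau L}(kk')^{-\tau}$, so the double sum is at most $e^{2\tau L}\|\Gamma\|\sum c_k^2$. Here $\Gamma$ is the matrix with entries $(kk')^{-\tau}(k,k')^{2\alpha}(kk')^{-\alpha}$ on a finite set $\{\prod_{p\le e^L}p^{a_p}:0\le a_p\le a^*\}$ that contains all integers up to $e^L$. Since $(k,k')^{2\alpha}(kk')^{-\alpha}=\prod_pp^{-\alpha|a_p-b_p|}$, $\Gamma$ is a tensor product of finite restrictions of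
$$\gamma_p(a,b)=p^{-\tau(a+b)}p^{-\alpha|a-b|}\qquad(a,b\ge0),$$
so $\|\Gamma\|\le\prod_{p\le e^L}\|\gamma_p\|$. Each factor is at least $1$, because $\gamma_p(0,0)=1$.

**Step 2. Local bound.** *This step shows that $\log\|\gamma_p\|$ is at most about $p^{-\alpha}\Theta$.* Fix $\delta\in(0,\frac12)$ and write $\rho=p^{-\alpha}$, $t_p=\tau p^\alpha\log p$, $c=1-e^{-2\delta}$. We claim
$$\log\|\gamma_p\|\le\rho\,\Theta((1-\delta)t_p)+C_\delta\rho^2\quad(p\ge p_0(\delta)),\qquad\|\gamma_p\|\le\frac{1+\rho}{1-\rho}\quad\text{(all }p). \tag{12}$$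
The second bound is the Schur test: every row sum is at most $\sum_{r\in\mathbb Z}\rho^{|r|}=\frac{1+\rho}{1-\rho}$. For the first, let $p_0(\delta)$ be such that $2\rho\le c/2$ for $p\ge p_0(\delta)$; then $\rho\le\frac14$. The entries of $\gamma_p$ are positive, so it suffices to bound $\langle x,\gamma_px\rangle$ for unit vectors $x\ge0$.

The terms with $|a-b|\ge2$ contribute at most $\sum_{r\ge2}2\rho^r\sum_ax_ax_{a+r}\le\frac{2\rho^2}{1-\rho}\le3\rho^2$.

For $|a-b|\le1$, let $a_1=\max\{a:2a\tau\log p\le2\delta\}\ge0$, $x'=(x_a)_{a\le a_1}$, $x''=(x_a)_{a>a_1}$. The diagonal entry is $e^{-v}$ with $v=2a\tau\log p$. If $0\le v\le2\delta$, then $e^{-v}\le1-v+\frac{v^2}2\le1-(1-\delta)v$. So the terms with $a,b\le a_1$ contribute at most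
$$\sum_{a\le a_1}x_a^2\big(1-2(1-\delta)a\tau\log p\big)+2\rho\sum_{a<a_1}x_ax_{a+1}\le\|x'\|^2\big(1+\rho\,\Theta((1-\delta)t_p)\big),$$
because $\tau\log p=\rho t_p$ and, after dividing by $\rho$, the non-constant part is the form in the definition of $\Theta$ at $(1-\delta)t_p$. The terms with $a,b>a_1$ have diagonal entries at most $e^{-2\delta}=1-c$, so they contribute at most $(1-c+2\rho)\|x''\|^2$. The coupling between $a_1$ and $a_1+1$ contributes at most $2\rho x_{a_1}x_{a_1+1}\le2\rho\|x''\|$. Using $\|x'\|^2=1-\|x''\|^2$ and $\Theta\ge0$,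
$$\langle x,\gamma_px\rangle\le1+\rho\,\Theta((1-\delta)t_p)+2\rho\|x''\|-(c-2\rho)\|x''\|^2+3\rho^2 .$$
Since $c-2\rho\ge c/2$ and $2\rho z-\frac c2z^2\le\frac{2\rho^2}c$ for all $z$, (12) follows with $C_\delta=\frac2c+3$.

Finitely many primes are below $p_0(\delta)$ and $\sum_pp^{-2\alpha}<\infty$, so
$$\log\|\Gamma\|\le C'_\delta+\sum_pp^{-\alpha}\Theta((1-\delta)t_p), \tag{13}$$
with $C'_\delta$ independent of $L$ and $\tau$.

**Step 3. Summation over primes.** *This step evaluates (13) for $\tau=y^{-\alpha}/\log y$, $y\to\infty$.* Now $t_p=(p/y)^\alpha\frac{\log p}{\log y}$. Let $\epsilon>0$ be small, with $\epsilon^{-\alpha}\ge2$.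

For $p\le\epsilon y$ use $\Theta\le2$: the contribution is at most $2\sum_{p\le\epsilon y}p^{-\alpha}\le C\epsilon^{1-\alpha}\frac{y^{1-\alpha}}{\log y}$ for $y$ large.

For $p>y/\epsilon$ we have $(1-\delta)t_p\ge(1-\delta)\epsilon^{-\alpha}\ge1$, so $\Theta((1-\delta)t_p)\le\frac1{(1-\delta)t_p}\le2(y/p)^\alpha$, using $\log y\le\log p$. The contribution is at most
$$2y^\alpha\sum_{p>y/\epsilon}p^{-2\alpha}\le C\epsilon^{2\alpha-1}\frac{y^{1-\alpha}}{\log y}.$$

For $\epsilon y<p\le y/\epsilon$ we have $t_p=(p/y)^\alpha\big(1+\frac{\log(p/y)}{\log y}\big)=(p/y)^\alpha(1+o(1))$ uniformly. Since $\Theta$ is uniformly continuous on compact subsets of $(0,\infty)$, replacing $t_p$ by $(p/y)^\alpha$ changes each value of $\Theta$ by $o(1)$ uniformly, and the sum by $o(1)\cdot(\epsilon y)^{-\alpha}\pi(y/\epsilon)=o(y^{1-\alpha}/\log y)$. By (10) the contribution is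
$$\frac{y^{1-\alpha}}{\log y}\Big(\int_\epsilon^{1/\epsilon}u^{-\alpha}\Theta((1-\delta)u^\alpha)\,du+o(1)\Big).$$

The substitution $u=(1-\delta)^{-1/\alpha}v$ gives $\int_0^\infty u^{-\alpha}\Theta((1-\delta)u^\alpha)\,du=(1-\delta)^{1-1/\alpha}I(\alpha)$. Letting $y\to\infty$, then $\epsilon\to0$, then $\delta\to0$, we get
$$\log\|\Gamma\|\le(I(\alpha)+o(1))\frac{y^{1-\alpha}}{\log y},$$
uniformly in $L$.

**Step 4. Choice of $y$.** *This step balances the two costs.* We may take $\Lambda(L)=C_0^2\zeta(2\alpha)e^{2\tau L}\|\Gamma\|$, and then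
$$\log\Lambda(L)\le O(1)+\frac1{\log y}\Big(2Ly^{-\alpha}+(I(\alpha)+o(1))\,y^{1-\alpha}\Big).$$
Put $y=bL$ with $b=\frac{2\alpha}{(1-\alpha)I(\alpha)}$. The bracket becomes $L^{1-\alpha}\big(2b^{-\alpha}+I(\alpha)b^{1-\alpha}+o(1)\big)=L^{1-\alpha}(A(\alpha)+o(1))$ by (9), and $\log y\sim\log L$. $\square$

## 10. Convergence for $K>A(\alpha)$: proof of Theorem B, part 1

Let $f\in C_\alpha$, $K>A(\alpha)$ and $\sum c_k^2W_K(k)<\infty$.

**Step 1. Blocks on which the Weyl factor beats $\Lambda$.** *This step compares Lemma 2 with the weight.* Choose $\eta>0$ with $A(\alpha)(1+\eta)^{1-\alpha}<K$. Let $L_r=(1+\eta)^r$ and $B_r=\{k:L_r\le\log k<L_{r+1}\}$ for $r\ge r_0$, with $r_0$ large, in particular $L_{r_0}\ge x_0$. Since $\log L_{r+1}\ge\log L_r$, we have $\varphi(L_{r+1})\le(1+\eta)^{1-\alpha}\varphi(L_r)$. So by Lemma 2 there is $\delta>0$ with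
$$\Lambda(L_{r+1})\le\exp\big((A(\alpha)+o(1))\varphi(L_{r+1})\big)\le e^{(K-\delta)\varphi(L_r)}\qquad(r\ge r_0),$$
while $W_K(k)\ge e^{K\varphi(L_r)}$ for $k\in B_r$, because $\varphi$ is increasing. The finitely many $k$ below $e^{L_{r_0}}$ do not affect convergence.

**Step 2. Maximal function of a block.** *This step is the Rademacher–Menshov argument, with Lemma 2 in place of orthogonality.* Let $\Sigma_r^*(x)$ be the maximum of $|\sum c_kf(kx)|$ over initial segments of $B_r$, and let $2^s$ be the least power of $2$ with $|B_r|\le2^s$. Number the elements of $B_r$ in order and consider the dyadic intervals of lengths $2^0,2^1,\dots,2^s$ in this numbering. By binary expansion every initial segment is a disjoint union of such intervals, at most one of each length. By Cauchy–Schwarz,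
$$(\Sigma_r^*)^2\le(s+1)\sum_Q\Big|\sum_{k\in Q}c_kf(kx)\Big|^2,$$
the sum being over all dyadic intervals $Q$ of these lengths. Integrate, and apply Lemma 2 with $L=L_{r+1}$ to each $Q$. The $Q$ of one length are disjoint, and there are $s+1$ lengths. Since $|B_r|\le e^{L_{r+1}}$, $s=O(L_{r+1})$, and so
$$\|\Sigma_r^*\|_2^2\le(s+1)^2\Lambda(L_{r+1})\sum_{k\in B_r}c_k^2\le CL_{r+1}^2e^{-\delta\varphi(L_r)}\sum_{k\in B_r}c_k^2W_K(k).$$

**Step 3. Summation over blocks.** *This step concludes.* The last sum is bounded in $r$, and $L_r=(1+\eta)^r$ grows geometrically, so $\varphi(L_r)$ exceeds a fixed positive power of $L_r$ for large $r$. Hence $\sum_r\|\Sigma_r^*\|_2\le C\sum_rL_{r+1}e^{-\delta\varphi(L_r)/2}<\infty$. By the triangle inequality $\sum_r\Sigma_r^*$ is in $L^2$, so it is finite a.e. If $n<n'$ and $n+1\in B_r$, the sum $\sum_{n<k\le n'}c_kf(kx)$ is at most $2\sum_{r'\ge r}\Sigma_{r'}^*(x)$ in absolute value: each full block, and the last piece, is an initial segment, and the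 first piece is a difference of two initial segments. As $n\to\infty$ this bound tends to $0$ for a.e. $x$, and also in $L^2$ norm. So the partial sums of (2) are Cauchy almost everywhere and in $L^2$. This proves part 1, and with Section 8 it completes the proof of Theorem B. $\square$
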